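# Forcing cycles in the $(q:1)$ Waiter-Client game on $E(K_n)$

## The threshold theorem for $L$-cycles

The rules of the game are recalled in the next section. For a nonempty set $L\subseteq\{3,4,5,\dots\}$ put
$$f_L(c)=\sum_{j\in L}\frac{c^j}{2j}\in[0,\infty],\qquad c_L=\sup\{c\ge 0:\ f_L(c)\le 1\},$$
and call a cycle whose length lies in $L$ an $L$-cycle.

**Theorem 1.** Let $L\subseteq\{3,4,5,\dots\}$ be nonempty.

1. For all $n,q$ with $q+1\ge n/c_L$, Client can avoid $L$-cycles in the $(q:1)$ Waiter-Client game on $E(K_n)$.
2. For every $0<\delta<1/c_L$ there is $n_0$ such that for all $n\ge n_0$ and all $q\ge 1$ with $q+1\le(1/c_L-\delta)n$, Waiter can force Client to build an $L$-cycle.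

**Corollary 2.** Take $L=\{3,4,5,\dots\}$. Then $f_L(c)=f(c):=\frac12\left(-\ln(1-c)-c-\frac{c^2}{2}\right)$ on $[0,1)$, and $c_L=c_0$, where $c_0$ is the unique root in $(0,1)$ of
$$-\ln(1-c)-c-\frac{c^2}{2}=2 .$$
Put $\alpha=1/c_0$. Client can keep his graph acyclic whenever $q+1\ge\alpha n$. For every $\delta>0$ and all sufficiently large $n$, Waiter can force a cycle whenever $q\le(\alpha-\delta)n$. Moreover $1.0331<\alpha<1.0333$.

The corollary answers a question from Małgorzata Bednarska-Bzdęga, Dan Hefetz, Michael Krivelevich and Tomasz Łuczak, "Manipulative waiters with probabilistic intuition", arXiv:1407.8391 (2014). The conjecture is: for every constant $\varepsilon>0$ there is $n_0(\varepsilon)$ such that for all $n\ge n_0$ and all integers $q\ge(1+\varepsilon)n$, Client can keep his graph acyclic in the $(q:1)$ game on $E(K_n)$. Two results are quoted with it, for sufficiently large $n$: Client can stay acyclic if $q\ge 1.1n$, and, for each constant $\varepsilon>0$, Waiter can force a cycle if $q\le(1-\varepsilon)n$. Since $\alpha>1$, Corollary 2 shows that the conjecture is false: it fails for every $0<\varepsilon<\alpha-1$.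

## Rules, the number $c_L$, and why $\alpha>1$ refutes the conjecture

**Definition (the game).** Two players, Waiter and Client, play on the edge set of $K_n$ with perfect information. In each round Waiter offers $q+1$ edges that have not been offered before. Client keeps one of them, and the other $q$ go to Waiter. When fewer than $q+1$ unoffered edges remain, they all go to Waiter and the game ends. Client's graph consists of the edges that Client has kept.

Throughout, $N:=q+1$ is the size of an offer and $p:=1/N$. Both parts of Theorem 1 compare $np=n/N$ with $c_L$.

Let us check that $c_L$ makes sense. If $j\in L$, then $f_L(c)\ge c^j/(2j)$, which exceeds $1$ for large $c$, so $c_L<\infty$. Also $f_L(\frac12)\le\frac16\sum_{j\ge3}2^{-j}=\frac1{24}$, so $c_L\geq\frac12>0$. Letting $c$ increase to $c_L$, monotone convergence gives $f_L(c_L)\le1$. Finally, if $c>c_L$ then $f_L(c)>1$, so some finite partial sum exceeds $1$: there is a finite $K\subseteq L$ with $f_K(c)>1$.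

Three examples:

* $L=\{3\}$: $f_L(c)=c^3/6$, so $c_L=6^{1/3}$. The triangle threshold is at $q\approx n/6^{1/3}\approx0.55\,n$.
* $L=\{3,\dots,k\}$ (Client wants girth greater than $k$): the threshold is $n/c$ with $\sum_{j=3}^k c^j/(2j)=1$.
* $L=\{4,8,16,\dots\}$: $f_L(1)=\frac12\sum_{i\ge2}2^{-i}=\frac14$, while $f_L(c)=\infty$ for $c>1$. So $c_L=1$ although $f_L(c_L)<1$. This is why $c_L$ is defined as a supremum and not by the equation $f_L(c)=1$.

**Proof of Corollary 2 from Theorem 1.** For $L=\{3,4,\dots\}$ and $0\le c<1$, the series $-\ln(1-c)=\sum_{j\ge1}c^j/j$ gives the stated formula for $f$. The function $f$ increases continuously from $0$ to $\infty$ on $[0,1)$, so $f(c_0)=1$ has exactly one solution there and $c_L=c_0$. The Client statement is part 1. For the Waiter statement we may assume $\delta<\alpha$, since otherwise no positive $q$ satisfies $q\le(\alpha-\delta)n$. If $q\le(\alpha-\delta)n$, then $q+1\le(\alpha-\delta/2)n$ for large $n$, and part 2 applies with $\delta/2$.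

For the numerical bounds: at $c=0.9678$ we have $-\ln(0.0322)\approx3.43579<3.43612\approx2+c+c^2/2$, so $f(c)<1$. At $c=0.9679$ we have $-\ln(0.0321)\approx3.43890>3.43632\approx2+c+c^2/2$, so $f(c)>1$. Hence $0.9678<c_0<0.9679$, which gives $1.0331<\alpha<1.0333$. $\square$

A counterexample to the conjecture can be had with almost no numerics. At $c=100/101$,
$$f(c)=\tfrac12\left(\ln101-c-\tfrac{c^2}2\right)>\tfrac12(4.6-1.5)>1,$$
so $c_0<100/101$ and $\alpha>1.01$. Take $\varepsilon=0.005$ and $q=\lceil1.005\,n\rceil$. Then $q\ge(1+\varepsilon)n$, while $q+1\le1.005n+2\le1.01\,n=(\alpha-\delta)n$ for $n\ge400$, with $\delta=\alpha-1.01>0$. By part 2, Waiter forces a cycle for all large $n$. In the same way, for any $0<\varepsilon<\alpha-1$ the choice $q=\lceil(1+\varepsilon)n\rceil$ satisfies $q\le(\alpha-\delta)n$ for large $n$ with $\delta=(\alpha-1-\varepsilon)/2$, so the conjecture fails for that $\varepsilon$.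

It remains to prove Theorem 1.

## Edge counting, and the games on $K_5$ and $K_4$

Client keeps $\lfloor\binom n2/N\rfloor$ edges. A graph on $n$ vertices with at least $n$ edges has a cycle, so Waiter forces a cycle without thinking if $N\le(n-1)/2$. For instance, with $q=1$ on $K_5$, Client ends with $5$ edges on $5$ vertices. This counting argument stops at $q\approx n/2$: near $q\approx n$ Client gets only about $n/2$ edges.

On $K_4$ with $q=1$, Client gets $3$ edges. Can he avoid cycles? There are $4$ triangles and $3$ four-cycles. Give each cycle the weight $2^{-(\text{number of its unoffered edges})}$ as long as it contains no edge of Waiter, and weight $0$ after that. The initial total is $4\cdot\frac18+3\cdot\frac1{16}=\frac{11}{16}$. Suppose Waiter offers $\{12,34\}$ and Client takes $12$. The triangles $123$ and $124$ now weigh $\frac14$ each, and the two triangles through $34$ are dead. Of the four-cycles only $1324$ avoids $34$; it avoids $12$ as well and still weighs $\frac1{16}$. The new total is $\frac9{16}$. The next section shows that Client can always choose so that the total does not increase. At the end the total is the number of cycles in Client's graph, an integer at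 most $\frac{11}{16}$, hence $0$.

## The weighted count of live cycles, and Client's strategy

**Definition (potential).** At a given moment let $F$ be Client's graph and $U$ the set of unoffered edges. Fix a set $K$ of lengths. A $K$-cycle $C$ of $K_n$ is live if $C\subseteq F\cup U$, and then its weight is $\mathrm{wt}(C)=p^{|C\cap U|}$. The potential is $\Psi=\sum_{C\text{ live}}\mathrm{wt}(C)$.

Since $K_n$ contains $n(n-1)\cdots(n-j+1)/(2j)$ cycles of length $j$, the initial value is
$$\Psi_0=\sum_{j\in K,\ j\le n}\frac{n(n-1)\cdots(n-j+1)}{2j}\,p^j ,$$
the expected number of $K$-cycles in a random graph on $n$ vertices in which each edge is present independently with probability $p$.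

Suppose $S\subseteq U$ with $|S|=N$ is offered and Client takes $e^*\in S$. A live cycle disjoint from $S$ keeps its weight. A live cycle containing an edge of $S\setminus\{e^*\}$ dies. A live cycle with $C\cap S=\{e^*\}$ loses one unoffered edge, so its weight is multiplied by $1/p=N$. Hence
$$\Psi'=\Psi-\sum_{C\cap S\ne\emptyset}\mathrm{wt}(C)+N\sum_{C\cap S=\{e^*\}}\mathrm{wt}(C),\tag{1}$$
where the sums run over cycles live before the round. In the $K_4$ round above this reads $\frac{11}{16}-\left(\frac48+\frac2{16}\right)+2\cdot\frac28=\frac9{16}$.

**Proof of Theorem 1, part 1.** Take $K=L$. Average (1) over $e^*$ uniform in $S$. Each cycle with $|C\cap S|=1$ is credited with probability $1/N$, so the average of $\Psi'$ is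
$$\Psi-\sum_{C\cap S\ne\emptyset}\mathrm{wt}(C)+\sum_{|C\cap S|=1}\mathrm{wt}(C)\le\Psi .$$
So some $e^*\in S$ gives $\Psi'\le\Psi$, and Client takes it. Giving the leftover edges to Waiter at the end only kills cycles. At the end $U=\emptyset$, so the final $\Psi$ is the number of $L$-cycles in Client's graph.

If no $j\in L$ satisfies $j\le n$, then $\Psi_0=0$. Otherwise $n(n-1)\cdots(n-j+1)<n^j$ for each $j\in L$ with $j\le n$, so $\Psi_0<f_L(n/N)\le f_L(c_L)\le1$, where $n/N\le c_L$ by hypothesis. In both cases the final integer is less than $1$, so it is $0$. $\square$

This looks wasteful: it is a first-moment argument, and Client discards information by averaging. Part 2 says that, asymptotically, nothing was wasted.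

## Offers of equal weight, and where the potential leaks

For part 2, Waiter would like to keep $\Psi$ almost constant against every choice of Client, starting from a value above $1$. For $e,e'\in U$ put
$$w(e)=\sum_{C\ni e}\mathrm{wt}(C),\qquad w(e,e')=\sum_{C\ni e,e'}\mathrm{wt}(C),$$
summing over live $K$-cycles. For an offer $S$ and Client's choice $e^*\in S$ let $Z=\sum_{e\in S\setminus\{e^*\}}w(e,e^*)$. A cycle meeting $S$ is counted at least once in $\sum_{e\in S}w(e)$. A cycle that contains $e^*$ and another edge of $S$ is counted at least once in $Z$. So
$$\sum_{C\cap S\ne\emptyset}\mathrm{wt}(C)\le\sum_{e\in S}w(e),\qquad \sum_{C\cap S=\{e^*\}}\mathrm{wt}(C)\ge w(e^*)-Z,$$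
and (1) yields
$$\Psi'\ge\Psi-\sum_{e\in S}\bigl(w(e)-w(e^*)\bigr)-NZ .\tag{2}$$

The plan suggested by (2) is to offer $N$ edges of nearly equal $w$, found by pigeonhole. There are at most $\binom n2/N\le n^2p/2$ rounds, and $np$ is bounded, so each round may lose at most a small constant times $p$. If all the weights $w(e)$, $e\in S$, lie in an interval of length $\theta p^2$, the first loss in (2) is at most $N\theta p^2=\theta p$, which is affordable. The plan by itself breaks at three points.

First, $Z$ can be too large. Take $K=\{3\}$ at the start of the game, when all edges have the same weight $w=(n-2)p^3$, and let $S$ be a star of $N\le n-1$ edges. Any two edges of $S$ lie in exactly one triangle, so by (1)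
$$\Psi'-\Psi=-\left(Nw-\tbinom N2p^3\right)+N\bigl(w-(N-1)p^3\bigr)=-\tbinom N2p^3=-\tfrac12(1-p)p .$$
A loss of this size in each of about $n^2p/2$ rounds would add up to about $(np)^2/4$, a constant. One single pair can cost as much: if all edges of $S$ have weight $w$, and the only live cycle with more than one edge in $S$ is a cycle $C$ with $C\cap U=\{e,e^*\}\subseteq S$, then the change is $-(Nw-p^2)+N(w-p^2)=-(1-p)p$.

Second, pigeonhole needs few classes, and Client can spoil this by building a vertex of large degree. If each offer has one edge at $v$ and $N-1$ edges elsewhere, Client can take the edge at $v$ each time and reach degree $m$ linear in $n$ (for $N\leq n/c$ with $c$ constant). If $3\in K$, $x$ is not joined to $v$ by a short $F$-path, and the edges from $x$ to the $F$-neighbors of $v$ are all unoffered, then $w(vx)\ge mp^2$, which is of order $p$. Then the classes of width $\theta p^2$ number of order $n$. Classes of fewer than $N$ edges each could together hold of order $n^2$ edges, and nothing controls the weight stuck on them.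

Third, a large potential alone does not win. If one unoffered edge $xy$ has its ends joined by $N$ internally disjoint $F$-paths of length $2$, its triangles contribute $N\cdot p=1$ to $\Psi$, yet Client simply never takes $xy$. To win, Waiter needs $N$ different edges each closing a cycle.

The cures are as follows. Offers are spread out, with no pair of edges sharing a cycle in the expensive way. Within one offer all edges have the same pair of end-degrees, so that Client cannot favor large degrees. And Waiter offers no edge that would close a short cycle until he has $N$ edges that win at once.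

## Waiter's first phase: open edges, types and ties

**Step 1: passing to a finite $K$ and one value of $q$ for each $n$.** The purpose is to fix constants. Let $c=(1/c_L-\delta)^{-1}>c_L$. Choose a finite $K\subseteq L$ and $\eta>0$ with $f_K(c)>1+3\eta$. Part 2 follows from:

**Proposition 3.** For all large $n$ and all $q\geq1$ with $q+1\le n/c$, Waiter can force a $K$-cycle.

It suffices to treat $q+1=\lfloor n/c\rfloor$, with a strategy that wins using full rounds only. Indeed, let $1\le q'<q$. Waiter imagines a $(q:1)$ game. When its strategy says to offer $S$ with $|S|=q+1$, he really offers only some $q'+1$ edges of $S$. Client keeps one, and Waiter pretends that the rest of $S$ was offered too and went to himself. Edges unoffered in the imagined game are really unoffered, so each imagined full round can be carried out. Client's graph is the same in both games, so the imagined win is a real one.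

From now on $N=\lfloor n/c\rfloor$ and $a:=2c$. For large $n$,
$$c\le np\le a.\tag{3}$$
Further constants: $k=\max K$; $\theta>0$ with $a^2\theta/2\le\eta$; and
$$h=\lceil\sqrt n\,\rceil,\qquad \Delta=\left\lceil\frac{\ln(an+2)}{\ln(1+1/a)}\right\rceil=O(\log n),\qquad b=(\Delta+1)^{2k}.$$
"Polylog" means bounded by a fixed power of $\log n$, with constants depending only on $K,c,\eta$ (and the choice of $\theta$, made once and for all in terms of these). So $b$ is polylog. An $o(1)$ is always bounded by a function of $n$ alone tending to $0$, whatever Client does.

**Step 2: open edges.** The purpose is to keep short cycles out of $F$ and to make short $F$-paths unique.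

**Definition (open edge).** An unoffered edge $xy$ is open if $\mathrm{dist}_F(x,y)>2k$ (possibly $\infty$).

For example, if $F$ is a single path $v_0v_1\dots v_m$ with $m>2k$ and $v_0v_m$ is unoffered, then $v_0v_m$ is open, while $v_0v_2$ is not.

In Phase 1 Waiter offers open edges only. Adding $xy$ with $\mathrm{dist}_F(x,y)>2k$ creates only cycles of length at least $2k+2$. Two different $F$-paths of length at most $k$ with the same ends would contain a cycle of length at most $2k$ in their union. Hence throughout Phase 1
$$F\text{ has girth}\ge2k+2,\quad\text{and any two vertices are joined by at most one }F\text{-path of length}\le k.\tag{4}$$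

**Step 3: the rule for one round.** The purpose is to write down the strategy.

**Definition (type).** The type of an open edge $e=xy$ is the multiset $\{d_F(x),d_F(y)\}$ together with the integer $\lfloor w(e)/(\theta p^2)\rfloor$. Types are recomputed before each round.

**Definition (tied).** Two open edges $e\ne e'$ are tied if some live $K$-cycle $C$ has $C\cap U=\{e,e'\}$.

For example, with $3\in K$, if $vz\in F$ and $xv,xz$ are open, then $xv$ and $xz$ are tied by the triangle $xvz$.

Let
$$M=N+Nb^2+\frac{2Nn}h+1\le n^{3/2}\cdot\text{polylog}.$$
If some type class $T$ contains at least $M$ open edges, Waiter offers a set $S\subseteq T$ with $|S|=N$ such that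

* (a) every vertex lies in at most $h$ edges of $S$;
* (b) no two edges of $S$ are tied.

If no class has $M$ edges, Phase 1 ends. Since every round uses up edges, Phase 1 does end. We must show that $S$ exists. We do so by showing, in order, a degree bound valid at each moment of Phase 1 and then counting bounds that use it.

## Client cannot build large degrees

**Step 4: the degree bound.** The purpose is to show that equal end-degrees within each offer keep $\Delta(F)$ logarithmic.

**Lemma 4.** At every moment of Phase 1, $\Delta(F)\le\Delta$.

*Proof.* Fix a moment and let $\nu_i$ be the number of vertices of current degree at least $i$. For each past offer of an edge $e$ and each $x\in e$, call $(x,e)$ an incidence; its level is the degree of $x$ just before the round in which $e$ was offered.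

We count the incidences at level $i$. In one round all offered edges have the same multiset $\{\alpha,\beta\}$ of end-degrees. (This $\alpha$ is a degree, not the constant of Corollary 2.) If $\alpha\ne\beta$, the round creates $N$ incidences at each of the levels $\alpha$ and $\beta$, and Client's edge raises exactly one degree from $\alpha$ and exactly one from $\beta$. If $\alpha=\beta$, it creates $2N$ incidences at level $\alpha$ and exactly two degree increments from $\alpha$. (With $N=2$ and a first offer $\{uv,wx\}$ of disjoint edges: four incidences at level $0$, two increments from $0$.) So at each level there are exactly $N$ incidences per increment. A vertex makes the step from degree $i$ to $i+1$ once if its current degree is at least $i+1$, and never otherwise. Hence there are exactly $N\nu_{i+1}$ incidences at level $i$.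

A vertex that has an incidence of level at least $i$ has current degree at least $i$, and every vertex lies in at most $n-1$ incidences, as each edge is offered at most once. Therefore
$$N\sum_{j\ge i}\nu_{j+1}\le(n-1)\nu_i .$$
With $S_i=\sum_{j\ge i}\nu_j$ and (3) this gives $S_{i+1}\le a\nu_i=a(S_i-S_{i+1})$, that is,
$$S_{i+1}\le\frac a{1+a}\,S_i .$$
Also $S_1\le a\nu_0=an$. Hence
$$\nu_{\Delta+1}\le S_{\Delta+1}\le\left(\frac a{1+a}\right)^{\Delta}an\le\frac{an}{an+2}<1,$$
because $(1+1/a)^\Delta\ge an+2$. So $\nu_{\Delta+1}=0$. $\square$

Consequently, from any vertex there start at most $\sum_{i\le k}\Delta^i\le b$ $F$-paths of length at most $k$, and at most $\sum_{i\le2k}\Delta^i\le b$ vertices lie within $F$-distance $2k$ of it.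

## Counting live cycles through one and two edges

A live $K$-cycle with exactly $u\ge1$ edges in $U$ consists, cyclically, of these $u$ edges separated by $u$ $F$-paths of length at most $k$, possibly of length $0$. We call these paths segments. By Lemma 4 there are at most $b$ choices for a segment once one of its ends is known. A $U$-edge costs a factor $n$ for its far end if one end is known, and nothing if both ends are known.

**Step 5: the weight of one open edge, and the number of ties.** The purpose is to show that there are few types and few forbidden pairs.

**Lemma 5.** At every moment of Phase 1 the following hold.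

(i) There is a polylog quantity $Q$ with $w(e)\le Qp^2$ for every open $e$.

(ii) Every open edge is tied to at most $b^2$ edges.

(iii) If a type class $T$ has at least $M$ edges, there is $S\subseteq T$ with $|S|=N$ satisfying (a) and (b).

*Proof.* (i) Let $e=xy$ be open and $C\ni e$ a live $K$-cycle with $u=|C\cap U|$. If $u=1$, then $C-e$ is an $F$-path from $x$ to $y$ of length at most $k-1$, which contradicts openness. So $u\ge2$. Traverse $C$ from $y$, away from $e$: segment, $U$-edge, segment, $\dots$, $U$-edge, and a last segment ending at $x$. Choose the last segment first, starting from $x$; then choose the others in order from $y$. Each of the $u$ segments has at most $b$ choices. Of the $u-1$ $U$-edges other than $e$, the last one in the traversal has both ends determined, and each of the other $u-2$ has at most $n$ choices for its far end. So there are at most $b^un^{u-2}$ such cycles, each of weight $p^u$, and by (3)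
$$w(e)\le\sum_{u=2}^kb^un^{u-2}p^u=p^2\sum_{u=2}^kb^u(np)^{u-2}\le p^2\,k\,b^k(1+a)^k=:Qp^2 .$$

(ii) If $e=xy$ and $C\cap U=\{e,e'\}$, then $e'$ joins the end of a segment from $y$ to the end of a segment from $x$. There are at most $b^2$ such pairs of segments.

(iii) Choose edges of $T$ greedily. When fewer than $N$ have been chosen, an edge of $T$ is unusable only if it is already chosen (at most $N$ edges), tied to a chosen edge (at most $Nb^2$ edges, by (ii)), or incident to a vertex that already lies in $h$ chosen edges. There are at most $2N/h$ vertices of the last kind, so they account for at most $2Nn/h$ edges. The total is less than $M\le|T|$, so the choice can continue. $\square$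

In particular Phase 1 is well defined: at each moment Lemma 4 holds for the rounds played so far, and (iii) supplies the next offer.

**Step 6: cycles through two offered edges.** The purpose is to bound the second loss in (2), using (a) and (b).

**Lemma 6.** If $S$ is offered in Phase 1 and $e^*=xy\in S$, then $Z=\sum_{e\in S\setminus\{e^*\}}w(e,e^*)\le p^3hQ'$ with $Q'$ polylog.

*Proof.* $Z$ is the sum of $\mathrm{wt}(C)$ over pairs $(C,e)$, where $C$ is a live $K$-cycle containing $e^*$ and $e\in S\setminus\{e^*\}$ lies on $C$. Let $u=|C\cap U|$. Both $e$ and $e^*$ are in $C\cap U$, and $u=2$ would make them tied, so (b) gives $u\ge3$. Number the $U$-edges of $C$ in cyclic order $f_0=e^*,f_1,\dots,f_{u-1}$, leaving $e^*$ through $y$, and let $e=f_i$ with $1\le i\le u-1$.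

Case $i=1$. The first segment from $y$ ends at some vertex $z$, and $e$ is one of the at most $h$ edges of $S$ at $z$, by (a). This fixes the far end of $e$. There remain $u-2\ge1$ $U$-edges. Choosing the last segment from $x$, the last of these edges is determined, and each of the other $u-3$ has at most $n$ choices. So there are at most $b^uhn^{u-3}$ pairs. The case $i=u-1$ is the same with the traversal reversed.

Case $2\le i\le u-2$, so $u\ge4$. There are at most $2N$ choices for $e$ together with its direction of traversal. The arc of $C$ from $y$ to $e$ contains $i-1\ge1$ further $U$-edges, and the arc from $e$ to $x$ contains $u-1-i\ge1$. On each arc, choose the final segment backwards from the known end of the arc; then the last $U$-edge of the arc is determined. This leaves $(i-2)+(u-2-i)=u-4$ edges with at most $n$ choices each. So there are at most $2Nb^un^{u-4}$ pairs for each such $i$.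

Summing, and using $np\le a$ and $Np=1$ (so that $p^uNn^{u-4}=p^3(np)^{u-4}$),
$$Z\le\sum_{u=3}^kp^ub^u\left(2hn^{u-3}+2kNn^{u-4}\mathbf 1_{u\ge4}\right)\le p^3\cdot k\,(2h+2k)\,b^k(1+a)^k\le p^3h\cdot4k^2b^k(1+a)^k ,$$
and we put $Q'=4k^2b^k(1+a)^k$. $\square$

## The potential at the end of Phase 1

**Step 7: total loss.** The purpose is to show that $\Psi$ stays above $1$ whatever Client does.

In a Phase 1 round all edges of $S$ have the same type, so $w(e)\le w(e^*)+\theta p^2$ for all $e\in S$. By (2) and Lemma 6, with $Np=1$,
$$\Psi'\ge\Psi-N\theta p^2-NZ\ge\Psi-\theta p-p^2hQ'.$$
There are at most $\binom n2/N\le n^2p/2$ rounds, so at the end of Phase 1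
$$\Psi_{\rm end}\ge\Psi_0-\tfrac12n^2p^2\theta-\tfrac12n^2p^3hQ'\ge\Psi_0-\eta-o(1).$$
Here $n^2p^2\theta/2\le a^2\theta/2\le\eta$. Also $n^2p^3\le a^3/n$ while $h=\lceil\sqrt n\,\rceil$, so $n^2p^3hQ'\le n^{-1/2}\cdot\text{polylog}$.

Since $K$ is finite, $n(n-1)\cdots(n-j+1)=(1-o(1))n^j$ for each $j\in K$, and by (3)
$$\Psi_0\ge(1-o(1))\sum_{j\in K}\frac{(np)^j}{2j}\ge(1-o(1))f_K(c)\ge1+3\eta-o(1).$$
Hence $\Psi_{\rm end}\ge1+2\eta-o(1)$.

## More than $N$ edges that close a cycle

**Step 8: where the remaining weight sits.** The purpose is to show that almost all of $\Psi_{\rm end}$ is carried by cycles missing just one edge, and that different such cycles miss different edges.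

At the end of Phase 1, let
$$D:=\{xy\in U:\ \mathrm{dist}_F(x,y)+1\in K\}.$$
Split the live $K$-cycles into four kinds.

* Cycles with at least one open edge. Every type class has fewer than $M$ edges. By Lemmas 4 and 5(i) there are at most $(\Delta+1)^2(Q/\theta+1)$ types, and each open edge has $w(e)\le Qp^2$. The total weight of these cycles is at most
$$M(\Delta+1)^2\left(\frac Q\theta+1\right)Qp^2\le n^{3/2}\cdot n^{-2}\cdot\text{polylog}=o(1).$$
* Cycles with no open edge and at least two $U$-edges. The ends of a $U$-edge that is not open are at $F$-distance at most $2k$, and the ends of an $F$-edge are at distance $1$. So consecutive vertices of such a cycle are within $F$-distance $2k$. Choosing a first vertex and then the others in order, there are at most $knb^k$ such cycles, each of weight at most $p^2$. The total is at most $knb^kp^2\le n^{-1}\cdot\text{polylog}=o(1)$.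
* Cycles with no open edge and exactly one $U$-edge $xy$. If the cycle has length $j\in K$, the rest of it is an $F$-path from $x$ to $y$ of length $j-1\le k$. A shortest $F$-path from $x$ to $y$ also has length at most $k$, so by (4) it is the same path and $j-1=\mathrm{dist}_F(x,y)$. Thus $xy\in D$, and the cycle is determined by $xy$. These cycles correspond injectively to edges of $D$ and have weight $p$ each, so their total weight is at most $p|D|$.
* Cycles with no $U$-edge. There are none: such a cycle would lie in $F$ and have length at most $k$, against (4).

Therefore
$$p|D|\ge\Psi_{\rm end}-o(1)\ge1+2\eta-o(1)>1$$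
for large $n$, and so $|D|>N=q+1$.

**Step 9: the winning offer.** The purpose is to finish the game. The edges of $D$ are unoffered and there are more than $q+1$ of them, so a full round can be played. Waiter offers $q+1$ edges of $D$. Whichever edge $xy$ Client keeps, it closes, together with a shortest $F$-path from $x$ to $y$, a cycle of length $\mathrm{dist}_F(x,y)+1\in K\subseteq L$. Only full rounds were used, as Step 1 requires. This proves Proposition 3, hence part 2 of Theorem 1, and with it Corollary 2. $\blacksquare$
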